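\title{The leading term at infinity of topological representation zeta functions and base extension to dual numbers}

\begin{abstract}
Let $\mathbf G$ be a non-abelian unipotent group over a number field $k$, with Lie algebra $\mathfrak g$. Its topological representation zeta function is a rational function of the form $1+\omega(\mathbf G)s^{-1}+O(s^{-2})$. We show that $\omega(\mathbf G)=\sum_{r\ge1}\chi(Z_r)/r$, where $Z_r$ is the locus of points $[y]\in\mathbf P((\mathfrak g'_{\mathbf C})^*)$ at which the alternating form $y([\,\cdot\,,\cdot\,])$ has rank $2r$. A torus action then gives $\omega(\mathbf G[\varepsilon])=\frac32\,\omega(\mathbf G)$ for the group $\mathbf G[\varepsilon]$ with Lie algebra $\mathfrak g\otimes_kk[X]/X^2$, which answers a question of Rossmann. The same argument computes $\omega$ after base extension to monomial algebras, and an example shows that for general finite-dimensional algebras the ratio depends on $\mathbf G$.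
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Counting representations up to twists}

Let $G$ be a topological group. Two continuous representations $\varrho_1,\varrho_2\colon G\to\mathrm{GL}_n(\mathbf C)$ are \emph{twist-equivalent} if $\varrho_1$ is equivalent to $\tau\otimes_{\mathbf C}\varrho_2$ for some continuous one-dimensional representation $\tau\colon G\to\mathbf C^\times$. Let $\tilde r_n(G)$ be the number of twist-equivalence classes of continuous irreducible representations $G\to\mathrm{GL}_n(\mathbf C)$. Twisting is what makes the count finite for nilpotent groups: the Heisenberg group over $\mathbf Z_p$ has abelianization $\mathbf Z_p^2$ and hence infinitely many one-dimensional representations, but they form a single twist class. When all $\tilde r_n(G)$ are finite and polynomially bounded in $n$, the \emph{representation zeta function} of $G$ is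
\[
\zeta_G(s)=\sum_{n\ge1}\tilde r_n(G)\,n^{-s}.
\]
This is the case for finitely generated nilpotent groups, for their pro-$p$ completions, and for the groups $\mathbf G(\mathcal O_K)$ that we now introduce.

Throughout, $k$ is a number field with a fixed embedding $k\hookrightarrow\mathbf C$, and $\mathbf G$ is a non-abelian unipotent algebraic group over $k$ with (nilpotent) Lie algebra $\mathfrak g$. Fix a group scheme model of $\mathbf G$ of finite type over $\mathcal O_k$. For a non-Archimedean place $v$ of $k$ and a finite extension $K/k_v$, let $\mathcal O_K$ be the valuation ring of $K$, let $\mathfrak P_K$ be its maximal ideal and put $q_K=\#(\mathcal O_K/\mathfrak P_K)$. The group $\mathbf G(\mathcal O_K)$ carries the topology induced from $K$.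

\subsection{The topological zeta function and the invariant $\omega$}

The functions $\zeta_{\mathbf G(\mathcal O_K)}(s)$ depend on $K$ in a uniform way, and the topological zeta function is a ``limit $q_K\to1$'' of this family. To define it, expand $X^{-s}=\sum_{j\ge0}\binom{-s}{j}(X-1)^j$ in $\mathbf Q[s][[X-1]]$. Varieties are reduced but need not be irreducible, and $\chi$ is the topological Euler characteristic.

\begin{definition}\label{def:admissible}
An \emph{admissible expression} for $\mathbf G$ consists of $k$-varieties $V_1,\dots,V_r$ and rational functions $W_1,\dots,W_r\in\mathbf Q(X,Y)$ such that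
\begin{enumerate}
\item[(a)] each $W_i(X,X^{-s})$ has an expansion in $\mathbf Q(s)[[X-1]]$, that is, without negative powers of $X-1$;
\item[(b)] for almost all non-Archimedean places $v$ of $k$ and all finite extensions $K/k_v$,
\[
\zeta_{\mathbf G(\mathcal O_K)}(s)=\sum_{i=1}^r\#\bar V_i(\mathcal O_K/\mathfrak P_K)\,W_i(q_K,q_K^{-s}),
\]
where $\bar V_i$ is the reduction, modulo the prime below $\mathfrak P_K$, of a fixed $\mathcal O_k$-model of $V_i$.
\end{enumerate}
Its \emph{value} is $\sum_i\chi(V_i(\mathbf C))\,\widetilde W_i(s)\in\mathbf Q(s)$, where $\widetilde W_i(s)$ is the constant term of the expansion in~(a).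
\end{definition}

It is known that admissible expressions exist and that they all have the same value. This value is the \emph{topological representation zeta function} $\zeta_{\mathbf G,\mathrm{top}}(s)$. The rule of passage replaces the point count $\#\bar V(\mathbf F_q)$ by $\chi(V(\mathbf C))$, just as $q\to1$ sends $\#\mathbf P^1(\mathbf F_q)=q+1$ to $2$ and $\#\mathbf G_m(\mathbf F_q)=q-1$ to $0$. For the Heisenberg group $\mathbf H$ we find in Section~\ref{sec:example} that $\zeta_{\mathbf H(\mathcal O_K)}(s)=(1-q_K^{-s})/(1-q_K^{1-s})$. Since $1-X^{\xi}=-\xi(X-1)+\cdots$, this gives $\zeta_{\mathbf H,\mathrm{top}}(s)=s/(s-1)$.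

It is also known that $\zeta_{\mathbf G,\mathrm{top}}(s)$ has degree $0$ in $s$ and that $\zeta_{\mathbf G,\mathrm{top}}(s)-1$ has degree at most $-1$. The constant term at $s=\infty$ therefore carries no information about $\mathbf G$, and the first coefficient that does is
\[
\omega(\mathbf G)=s\bigl(\zeta_{\mathbf G,\mathrm{top}}(s)-1\bigr)\Big|_{s=\infty}=s^{-1}\bigl(\zeta_{\mathbf G,\mathrm{top}}(s^{-1})-1\bigr)\Big|_{s=0}\in\mathbf Q .
\]
For example, $\omega(\mathbf H)=1$.

\subsection{The question and the results}

Let $k[\varepsilon]=k[X]/X^2$, and let $\mathbf G[\varepsilon]$ be the unipotent $k$-group attached to $\mathfrak g[\varepsilon]=\mathfrak g\otimes_kk[\varepsilon]$, regarded as a Lie algebra over $k$. It is again non-abelian. Rossmann \cite{Rossmann} asks whether $\omega(\mathbf G[\varepsilon])=\frac32\,\omega(\mathbf G)$ always holds.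

The factor is not the first one that comes to mind. The algebra $k[\varepsilon]$ is the member $t=0$ of the family $k[X]/(X^2-tX)$, whose other members are isomorphic to $k\times k$. Tensoring $\mathfrak g$ with $k\times k$ produces $\mathbf G\times\mathbf G$, and $\omega(\mathbf G\times\mathbf G)=2\,\omega(\mathbf G)$ (see Theorem~\ref{thm:algebras}). One might therefore expect the factor $2$. But for the Heisenberg group we compute $\zeta_{\mathbf H[\varepsilon],\mathrm{top}}(s)=2s/(2s-3)$ in Section~\ref{sec:example}, so there the factor is $\frac32$. The question is whether this value is particular to $\mathbf H$. It is not.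

\begin{theorem}\label{thm:main}
For every non-abelian unipotent $k$-group $\mathbf G$ we have $\omega(\mathbf G[\varepsilon])=\frac32\,\omega(\mathbf G)$.
\end{theorem}

The zeta functions of $\mathbf G$ and $\mathbf G[\varepsilon]$ are computed from resolutions of singularities on different spaces, and we do not compare them directly. Instead we find a formula for $\omega$ in which no resolution appears. For a Lie algebra $\mathfrak h$ over a field, with derived algebra $\mathfrak h'$, and for $y\in(\mathfrak h')^*$, let
\[
B_y(x,x')=y([x,x'])\qquad(x,x'\in\mathfrak h).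
\]
This is an alternating form on $\mathfrak h$, so its rank is even. The brackets span $\mathfrak h'$, so $B_y\ne0$ and $\operatorname{rk}B_y\ge2$ whenever $y\neq0$. For a finite-dimensional non-abelian complex Lie algebra $\mathfrak h$ put
\begin{equation}\label{eq:omega-h}
\omega(\mathfrak h)=\sum_{r\ge1}\frac{\chi(Z_r)}{r},\qquad Z_r=\{[y]\in\mathbf P((\mathfrak h')^*):\operatorname{rk}B_y=2r\}.
\end{equation}
Each $Z_r$ is locally closed, because a bound on the rank is a closed condition.

\begin{theorem}\label{thm:formula}
For every non-abelian unipotent $k$-group $\mathbf G$ we have $\omega(\mathbf G)=\omega(\mathfrak g\otimes_k\mathbf C)$.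
\end{theorem}

The Heisenberg algebra $\mathfrak h=\langle x,y,z\rangle$, $[x,y]=z$, shows how the factor $\frac32$ comes out of \eqref{eq:omega-h}. Here $\mathbf P((\mathfrak h')^*)$ is a point, of rank $2$, so $\omega(\mathfrak h)=1$. The derived algebra of $\mathfrak h[\varepsilon]$ is spanned by $z$ and $\varepsilon z$. For the linear form with values $a,b$ on $z,\varepsilon z$, the alternating form has rank $2$ if $b=0$ and rank $4$ if $b\neq0$. Split $\mathbf P^1$ into the point $b=0$, the point $a=0$ and the rest, which is a copy of $\mathbf C^\times$ and has Euler characteristic $0$. The three pieces contribute $1$, $\frac12$ and $0$. For $\mathfrak h\oplus\mathfrak h$ the same decomposition has rank $2$ at both special points and gives $1+1+0$.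

Section~\ref{sec:dual} carries out this decomposition for every $\mathfrak h$ and so deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:formula}. The proof of Theorem~\ref{thm:formula} takes up Sections~\ref{sec:orbit}--\ref{sec:leading}. The orbit method turns $\zeta_{\mathbf G(\mathcal O_K)}(s)$ into a $p$-adic integral (Section~\ref{sec:orbit}), which we evaluate by hand for $\mathbf H[\varepsilon]$ (Section~\ref{sec:example}) and by resolution of singularities in general (Section~\ref{sec:resolution}); Section~\ref{sec:leading} extracts the coefficient of $s^{-1}$ and removes the resolution. Of the known facts quoted above, the proof relies only on the independence of the value from the admissible expression. Section~\ref{sec:algebras}, which the proof of Theorem~\ref{thm:main} does not use, replaces $k[\varepsilon]$ by other finite-dimensional algebras.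

\section{Rank strata for dual numbers}\label{sec:dual}

We use two standard properties of the Euler characteristic of complex varieties. It is additive on finite decompositions into locally closed pieces, so it extends to constructible sets, and it is multiplicative in Zariski locally trivial fibrations, in particular in products. If a function $\varphi$ on a variety $Z$ takes finitely many values and has constructible fibers, put $\int_Z\varphi\,d\chi=\sum_{c}c\,\chi(\varphi^{-1}(c))$. This integral is additive in $Z$, and \eqref{eq:omega-h} reads
\[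
\omega(\mathfrak h)=\int_{\mathbf P((\mathfrak h')^*)}\frac{2}{\operatorname{rk}B_y}\,d\chi .
\]

\begin{lemma}\label{lem:join}
Let $U_1,U_2$ be nonzero finite-dimensional complex vector spaces, and let $\varphi$ be a function on $\mathbf P(U_1\oplus U_2)$ with finitely many values and locally closed fibers. Suppose that $\varphi([\lambda a,\mu b])=\varphi([a,b])$ for all $\lambda,\mu\in\mathbf C^\times$. Then
\[
\int_{\mathbf P(U_1\oplus U_2)}\varphi\,d\chi=\int_{\mathbf P(U_1\oplus0)}\varphi\,d\chi+\int_{\mathbf P(0\oplus U_2)}\varphi\,d\chi .
\]
\end{lemma}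

\begin{proof}
Let $Q$ be the open set of points $[a,b]$ with $a\ne0\neq b$; we must show $\int_Q\varphi\,d\chi=0$. The map $Q\to\mathbf P(U_1)\times\mathbf P(U_2)$, $[a,b]\mapsto([a],[b])$, is a Zariski locally trivial $\mathbf C^\times$-bundle: where a coordinate $a_i$ of $a$ and a coordinate $b_j$ of $b$ are nonzero, $b_j/a_i$ is a fiber coordinate. By hypothesis $\varphi$ is constant on the fibers of this bundle. So each set $\varphi^{-1}(c)\cap Q$ is the preimage of a subset of the base, and this subset is constructible because in each trivialization it is the slice $b_j/a_i=1$. Multiplicativity and $\chi(\mathbf C^\times)=0$ give $\chi(\varphi^{-1}(c)\cap Q)=0$.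
\end{proof}

\begin{proposition}\label{prop:dual}
For every finite-dimensional non-abelian complex Lie algebra $\mathfrak h$ we have $\omega(\mathfrak h[\varepsilon])=\frac32\,\omega(\mathfrak h)$.
\end{proposition}

\begin{proof}
Let $U=(\mathfrak h')^*$. The bracket of $\mathfrak h[\varepsilon]=\mathfrak h\oplus\varepsilon\mathfrak h$ is
\[
[x_0+\varepsilon x_1,\,x'_0+\varepsilon x'_1]=[x_0,x_0']+\varepsilon\bigl([x_0,x_1']+[x_1,x_0']\bigr),
\]
so $\mathfrak h[\varepsilon]'=\mathfrak h'\oplus\varepsilon\mathfrak h'$. Its dual is $U\oplus U$, where $(a,b)$ sends $z+\varepsilon z'$ to $a(z)+b(z')$. With respect to the decomposition $\mathfrak h\oplus\varepsilon\mathfrak h$,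
\[
B_{(a,b)}=\begin{pmatrix}B_a&B_b\\ B_b&0\end{pmatrix}.
\]
Congruence by $\operatorname{diag}(t\cdot1,t'\cdot1)$ with $t,t'\in\mathbf C^\times$ replaces $(a,b)$ by $(t^2a,tt'b)$. Given $\lambda,\mu\in\mathbf C^\times$, take $t^2=\lambda$ and $t'=\mu/t$; this shows $\operatorname{rk}B_{(\lambda a,\mu b)}=\operatorname{rk}B_{(a,b)}$. Lemma~\ref{lem:join} therefore applies to $\varphi=2/\operatorname{rk}B_{(a,b)}$. On $\{b=0\}\cong\mathbf P(U)$ the rank is $\operatorname{rk}B_a$, and the integral is $\omega(\mathfrak h)$. On $\{a=0\}\cong\mathbf P(U)$ the rank is $2\operatorname{rk}B_b$, and the integral is $\frac12\omega(\mathfrak h)$.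
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:formula}]
Let $\mathfrak h=\mathfrak g\otimes_k\mathbf C$. Then $\mathfrak g[\varepsilon]\otimes_k\mathbf C=\mathfrak h[\varepsilon]$. Theorem~\ref{thm:formula} for $\mathbf G[\varepsilon]$ and for $\mathbf G$, together with Proposition~\ref{prop:dual}, gives $\omega(\mathbf G[\varepsilon])=\omega(\mathfrak h[\varepsilon])=\frac32\omega(\mathfrak h)=\frac32\omega(\mathbf G)$.
\end{proof}

The rank of $B_{(a,b)}$ for $a\ne0\ne b$ depends on how $B_a$ and $B_b$ interact, and the proof never has to determine it. Nilpotency played no part in this section; it enters through the orbit method.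

\section{The orbit method and a $p$-adic integral}\label{sec:orbit}

\subsection{Lie lattices}

Let $c\ge2$ be the nilpotency class of $\mathfrak g$, $n=\dim\mathfrak g$ and $d=\dim\mathfrak g'$; since $\mathfrak g$ is non-abelian, $d\ge1$. Choose a basis $z_1,\dots,z_d$ of $\mathfrak g'$ and a basis $x_1,\dots,x_n$ of $\mathfrak g$ that contains the $z_l$. Let $\mathfrak o=\mathcal O_k[1/\ell]$, where $\ell$ is a positive integer divisible by $c!$. We call a place $v$ \emph{good} if it does not divide $\ell$, and we shall replace $\ell$ by a multiple finitely many times. To begin with, choose $\ell$ so that the structure constants lie in $\mathfrak o$ and each $z_l$ is an $\mathfrak o$-linear combination of brackets $[x_i,x_j]$. Then $\mathfrak g_{\mathfrak o}=\bigoplus\mathfrak ox_i$ is a Lie lattice with $[\mathfrak g_{\mathfrak o},\mathfrak g_{\mathfrak o}]=\bigoplus\mathfrak oz_l$.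

In class at most $c$ the Baker--Campbell--Hausdorff series $x+x'+\frac12[x,x']+\cdots$ is a finite sum of Lie monomials whose coefficients have only primes $\le c$ in their denominators. So if $\Lambda$ is a nilpotent Lie ring of class at most $c$ on which $c!$ acts invertibly, the series defines a group $\exp(\Lambda)$ with underlying set $\Lambda$; we write $\exp x$ for $x$ as a group element. Conjugation by $\exp x$ is the operator $e^{\operatorname{ad}x}=\sum_{j<c}(\operatorname{ad}x)^j/j!$. The group $\mathbf G$ is $\mathfrak g$ with this product, and $\mathfrak g_{\mathfrak o}$ with this product is a model of $\mathbf G$ over $\mathfrak o$. Two models become isomorphic after inverting an integer, so after enlarging $\ell$ we have, for all good $v$ and all finite $K/k_v$,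
\[
\mathbf G(\mathcal O_K)\cong\exp(L),\qquad L=\mathfrak g_{\mathfrak o}\otimes_{\mathfrak o}\mathcal O_K,\qquad L'=[L,L]=\bigoplus_l\mathcal O_Kz_l ,
\]
and the residue characteristic $p$ exceeds $c$. Fix such $v$ and $K$. Write $\mathcal O=\mathcal O_K$ and $q=q_K$, let $\pi$ be a uniformizer and let $\operatorname{ord}$ be the normalized valuation of $K$.

\subsection{Twist classes as orbits}

We recall the Kirillov orbit method for finite $p$-groups of class less than $p$ (Kazhdan; Boyarchenko--Sabitova; Gonz\'alez-S\'anchez). Let $\Lambda$ be a finite nilpotent Lie ring of $p$-power order and class less than $p$, and let $\widehat\Lambda$ be the character group of its additive group, with the action $(\exp x)\cdot\psi=\psi\circ e^{-\operatorname{ad}x}$ of $\exp(\Lambda)$. Then the irreducible characters of $\exp(\Lambda)$ are exactly the functions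
\[
\chi_\Omega(\exp x)=|\Omega|^{-1/2}\sum_{\psi\in\Omega}\psi(x),
\]
where $\Omega$ runs over the orbits in $\widehat\Lambda$, and distinct orbits give distinct characters. In particular $\chi_\Omega$ has degree $|\Omega|^{1/2}$.

The subgroups $\exp(\pi^NL)$ are open and normal in $\exp(L)$, have quotient $\exp(L/\pi^NL)$ and form a basis of neighborhoods of $1$. Since $\mathrm{GL}_n(\mathbf C)$ has a neighborhood of $1$ that contains no nontrivial subgroup, every continuous representation of $\exp(L)$ factors through some $\exp(L/\pi^NL)$. The character formula is compatible with inflation from $L/\pi^NL$ to $L/\pi^{N+1}L$. Hence the continuous irreducible characters of $\exp(L)$ are the $\chi_\Omega$, for $\Omega$ an orbit on the group $\widehat L=\bigcup_N\widehat{L/\pi^NL}$ of continuous characters of $L$. For $\psi\in\widehat L$ put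
\[
\operatorname{Rad}\psi=\{x\in L:\psi([x,L])=1\},\qquad L_{\psi,2}=\{x\in L:\psi([x,L'])=1\}.
\]
Both subgroups depend only on $\psi|_{L'}$.

\begin{lemma}\label{lem:orbits}
The orbit of $\psi$ in $\widehat L$ has size $|L:\operatorname{Rad}\psi|$, the orbit of $\psi|_{L'}$ in $\widehat{L'}$ has size $|L:L_{\psi,2}|$, and
\begin{equation}\label{eq:sum}
\zeta_{\mathbf G(\mathcal O)}(s)=\sum_{\psi\in\widehat{L'}}|L:\operatorname{Rad}\psi|^{-s/2}\,|L:L_{\psi,2}|^{-1}.
\end{equation}
\end{lemma}

\begin{proof}
\emph{Stabilizers.} Let $x\in L$ and $u=e^{\operatorname{ad}x}$. If $x\in\operatorname{Rad}\psi$, then $u-1=\operatorname{ad}x\circ\sum_{1\le j<c}(\operatorname{ad}x)^{j-1}/j!$ has image in $[x,L]$, so $\psi\circ u=\psi$. Conversely, suppose $\psi\circ u=\psi$, so that $\psi$ is trivial on $(u-1)L$. We have $\operatorname{ad}x=\log u=\sum_{1\le j<c}(-1)^{j-1}(u-1)^j/j$, and each $j<c<p$ acts invertibly on $L$. So $[x,L]\subset(u-1)L$ and $x\in\operatorname{Rad}\psi$. Thus the stabilizer of $\psi$ is $\exp(\operatorname{Rad}\psi)$. The operators $\operatorname{ad}x$, $u-1$ and $1/j$ preserve $L'$,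 so the same two arguments applied on $L'$ show that the stabilizer of $\psi|_{L'}$ is $\exp(L_{\psi,2})$. If $\psi$ is trivial on $\pi^NL$, both stabilizers contain $\exp(\pi^NL)$, and counting elements in $\exp(L/\pi^NL)$ shows that their group indices equal the additive indices $|L:\operatorname{Rad}\psi|$ and $|L:L_{\psi,2}|$.

\emph{Twists.} One-dimensional representations correspond to one-point orbits $\{\tau\}$, that is, to characters $\tau$ with $\operatorname{Rad}\tau=L$, which are the characters trivial on $L'$. For such $\tau$ the set $\tau\Omega$ is an orbit of the same size as $\Omega$, and $\tau\cdot\chi_\Omega=\chi_{\tau\Omega}$ by the character formula. Restriction $\widehat L\to\widehat{L'}$ is equivariant, surjective because $L'$ is a direct summand of $L$, and has kernel the group of such $\tau$. If $\Omega_1=\tau\Omega_2$, the two orbits have the same restriction. Conversely, if their restrictions meet, then $\psi_1=\tau\psi_2$ for some $\psi_i\in\Omega_i$ and some $\tau$, so the orbits $\Omega_1$ and $\tau\Omega_2$ meet and are equal. Hence twist classes correspond to orbits on $\widehat{L'}$,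 and the class of the orbit of $\psi|_{L'}$ has degree $|L:\operatorname{Rad}\psi|^{1/2}$. Summing over all elements of $\widehat{L'}$ and dividing by the orbit size counts each class once.
\end{proof}

\subsection{Indices through Pfaffians and minors}

To evaluate \eqref{eq:sum} uniformly in $K$ we need coordinates on $\widehat{L'}$ and polynomial expressions for the two indices.

Choose a nontrivial character of $\pi^{-1}\mathcal O/\mathcal O$ and extend it to a character $\Psi$ of $K/\mathcal O$, which is possible because $\mathbf C^\times$ is divisible. Every nonzero $\mathcal O$-submodule of $K/\mathcal O$ contains $\pi^{-1}\mathcal O/\mathcal O$, so $\ker\Psi$ contains none. The map $f\mapsto\Psi\circ f$ from $\operatorname{Hom}_{\mathcal O}(L',K/\mathcal O)=(K/\mathcal O)^d$ to $\widehat{L'}$ is therefore injective, and it is bijective because both sides have $q^{dN}$ elements that are trivial on $\pi^NL'$. Moreover $\Psi\circ f$ is trivial on a submodule such as $[x,L]$ or $[x,L']$ if and only if $f$ vanishes on it. Let $\mathcal O^d_{\mathrm{prim}}=\mathcal O^d\setminus\pi\mathcal O^d$ be the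 set of primitive vectors. A nonzero element of $(K/\mathcal O)^d$ has the form $\pi^{-N}w$ with $w\in\mathcal O^d_{\mathrm{prim}}$; the \emph{level} $N\ge1$ is unique and $w$ is unique modulo $\pi^N$.

Write $[x_i,x_j]=\sum_l\lambda_{ij}^lz_l$ and let $R(y)$ be the alternating $n\times n$ matrix with entries $\sum_l\lambda_{ij}^ly_l\in\mathfrak o[y_1,\dots,y_d]$. It is the matrix of $B_y$. Let $S(y)$ be the $n\times d$ matrix formed in the same way from the brackets $[x_i,z_j]$. Let $2\rho\ge2$ and $\kappa\ge0$ be the ranks of $R$ and $S$ over $k(y_1,\dots,y_d)$. For $\psi$ corresponding to $\pi^{-N}w$ and $L=\mathcal O^n$,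
\begin{equation}\label{eq:congruences}
\operatorname{Rad}\psi=\{x:x^{T}R(w)\equiv0\bmod\pi^N\},\qquad L_{\psi,2}=\{x:x^{T}S(w)\equiv0\bmod\pi^N\}.
\end{equation}

The elementary divisors of $R(w)$ come in equal pairs, and the degree of a representation involves one member of each pair. The polynomials that detect this half are Pfaffians. For an alternating matrix $R$ and a set $J$ of $2j$ indices, let $\operatorname{Pf}_J(R)$ be the Pfaffian of the principal submatrix on $J$. With $\theta=\sum_{i<i'}R_{ii'}\,x_i^*\wedge x_{i'}^*$ one has $\theta^{\wedge j}/j!=\sum_{|J|=2j}\operatorname{Pf}_J(R)\,x_J^*$ over any $\mathbf Q$-algebra, where $x^*_J$ is the wedge product of the $x^*_i$, $i\in J$, in increasing order. Pulling back along a matrix $P$ gives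
\[
\operatorname{Pf}_J(P^{T}RP)=\sum_{|J'|=2j}\det(P_{J',J})\operatorname{Pf}_{J'}(R),
\]
a polynomial identity with integer coefficients that consequently holds over every commutative ring. So the ideal generated by the $2j\times2j$ principal Pfaffians is invariant under congruence by invertible matrices.

Over $\mathcal O$, an alternating matrix is congruent to an orthogonal sum of blocks $\pi^{e_i}\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ and zeros, with $e_1\le e_2\le\cdots$: an entry of minimal valuation lets one split off a block, and one repeats. For this normal form the nonzero $2j\times2j$ principal Pfaffians are the products of $j$ of the $\pi^{e_i}$, so their minimal valuation is $e_1+\dots+e_j$, where we put $e_i=\infty$ once the nonzero blocks are used up. The same reasoning over a field, with blocks $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$, gives: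
\begin{equation}\label{eq:rank}
\text{some $2j\times2j$ principal Pfaffian of $R$ is nonzero}\iff 2j\le\operatorname{rk}R .
\end{equation}

Let $F_j$ be the set of $2j\times 2j$ principal Pfaffians of $R(y)$ and $M_j$ the set of $j\times j$ minors of $S(y)$, with $F_0=M_0=\{1\}$. These are forms of degree $j$. The set $F_j$ contains a nonzero form exactly when $j\le\rho$, by \eqref{eq:rank}, and $M_j$ does exactly when $j\le\kappa$. For a set $F$ of polynomials put $\operatorname{ord}F(w)=\min_{f\in F}\operatorname{ord}f(w)$, and define
\[
\alpha(w,N)=\max_{0\le j\le\rho}\bigl(jN-\operatorname{ord}F_j(w)\bigr),\qquad\beta(w,N)=\max_{0\le j\le\kappa}\bigl(jN-\operatorname{ord}M_j(w)\bigr).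
\]

\begin{proposition}\label{prop:integral}
For good $v$ and all finite $K/k_v$, with $dw$ the Haar measure that gives $\mathcal O^d$ volume $1$,
\begin{equation}\label{eq:integral}
\zeta_{\mathbf G(\mathcal O)}(s)=1+\sum_{N\ge1}q^{dN}\int_{\mathcal O^d_{\mathrm{prim}}}q^{-s\,\alpha(w,N)-\beta(w,N)}\,dw .
\end{equation}
\end{proposition}

\begin{proof}
Let $\psi$ correspond to $\pi^{-N}w$, and let $e_1\le e_2\le\cdots$ be the exponents of the normal form of $R(w)$. In the adapted basis each block imposes two congruences of index $q^{\max(N-e_i,0)}$ in \eqref{eq:congruences}. Since the $e_i$ increase,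
\[
\log_q|L:\operatorname{Rad}\psi|^{1/2}=\sum_i\max(N-e_i,0)=\max_j\bigl(jN-e_1-\dots-e_j\bigr)=\alpha(w,N).
\]
For $S(w)$ use the Smith normal form with diagonal entries $\pi^{e'_1},\pi^{e_2'},\dots$ and $e'_1\le e'_2\le\cdots$. By the Cauchy--Binet formula the ideal of $j\times j$ minors is unchanged by invertible row and column operations, so $\operatorname{ord}M_j(w)=e_1'+\dots+e_j'$ and $\log_q|L:L_{\psi,2}|=\sum_i\max(N-e'_i,0)=\beta(w,N)$. In particular $\alpha(w,N)$ and $\beta(w,N)$ depend only on $w$ modulo $\pi^N$. In \eqref{eq:sum} the trivial character contributes $1$, and a character of level $N$ corresponds to a class of primitive vectors modulo $\pi^N$, which has volume $q^{-dN}$.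
\end{proof}

\section{The Heisenberg group over $k$ and over $k[\varepsilon]$}\label{sec:example}

\subsection{A first guess}

Let $\bar Z_r(\mathbf F_q)\subset\mathbf P^{d-1}(\mathbf F_q)$ be the set of points at which $R$ has rank $2r$. If $w$ is primitive and $[\bar w]\in\bar Z_r(\mathbf F_q)$, then $e_1=\dots=e_r=0<e_{r+1}$, and so $\alpha(w,N)=rN$ precisely when $N\le e_{r+1}$. Suppose for a moment that $\alpha(w,N)=rN$ held for all $N$ and that $\beta$ vanished. The primitive $w$ with $[\bar w]\in\bar Z_r(\mathbf F_q)$ have volume $\#\bar Z_r(\mathbf F_q)(q-1)q^{-d}$, so \eqref{eq:integral} would become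
\[
1+\sum_r\#\bar Z_r(\mathbf F_q)\,q^{-d}\,(q-1)\,\frac{q^{d-rs}}{1-q^{d-rs}},
\]
with value $1+\sum_r\chi(Z_r)/(rs-d)$. The coefficient of $s^{-1}$ is $\sum_r\chi(Z_r)/r$. Theorem~\ref{thm:formula} says that this coefficient is correct although the supposition is false: levels $N>e_{r+1}$, where the rank of a lift exceeds the rank of the reduction, and the orbit sizes $q^{\beta}$ affect only the terms $O(s^{-2})$.

For $\mathbf H$ the supposition is true. Here $d=1$, $F_1=\{0,y_1\}$ and $S=0$, so $\alpha(w,N)=N$, $\beta=0$ and
\[
\zeta_{\mathbf H(\mathcal O)}(s)=1+(1-q^{-1})\frac{q^{1-s}}{1-q^{1-s}}=\frac{1-q^{-s}}{1-q^{1-s}} .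
\]

\subsection{The case $\mathbf H[\varepsilon]$}

Now $d=2$ and $S=0$. Let $w=(a,b)$ be the values on $z,\varepsilon z$. The rows of $R(w)$ indexed by $z,\varepsilon z$ vanish, and on $x,y,\varepsilon x,\varepsilon y$ the nonzero entries above the diagonal are $R_{12}=a$, $R_{14}=b$, $R_{23}=-b$. The $4\times4$ Pfaffian is $R_{12}R_{34}-R_{13}R_{24}+R_{14}R_{23}=-b^2$. For primitive $w$ this gives $\alpha(w,N)=\max(N,2N-2\operatorname{ord}b)$. The set where $b$ is a unit has volume $1-q^{-1}$, and there $\alpha=2N$. The set where $\operatorname{ord}b=m\ge1$ and $a$ is a unit has volume $(1-q^{-1})^2q^{-m}$. Hence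
\[
\zeta_{\mathbf H[\varepsilon](\mathcal O)}(s)=1+(1-q^{-1})\frac{q^{2-2s}}{1-q^{2-2s}}+(1-q^{-1})^2\sum_{N,m\ge1}q^{-\Phi(N,m)},
\]
where $\Phi(N,m)=s\max(N,2N-2m)-2N+m$. The function $\Phi$ is linear on either side of the line $N=2m$. Cut the quadrant by the rays through
\[
u_0=(0,1),\qquad u_1=(1,1),\qquad u_2=(2,1),\qquad u_3=(1,0);
\]
the ray through $u_1$ is added so that consecutive vectors form bases of $\mathbf Z^2$. The values of $\Phi$ at $u_0,\dots,u_3$ are $1$, $s-1$, $2s-3$, $2s-2$. A lattice point of the open quadrant lies either in one of the three open cones, where it is a combination of the two generators with positive integer coefficients, or on one of the rays through $u_1,u_2$. With $g_i=q^{-\Phi(u_i)}/(1-q^{-\Phi(u_i)})$ the double sum is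
\[
g_0g_1+g_1g_2+g_2g_3+g_1+g_2 .
\]
As $q\to1$ we have $(1-q^{-1})g_i\to1/\Phi(u_i)$. So the two rays contribute $0$, and
\[
\zeta_{\mathbf H[\varepsilon],\mathrm{top}}(s)=1+\frac1{2s-2}+\frac1{s-1}+\frac1{(s-1)(2s-3)}+\frac1{(2s-3)(2s-2)}=\frac{2s}{2s-3},
\]
because the four fractions add up to $\frac{3}{2(s-1)}\bigl(1+\frac1{2s-3}\bigr)=\frac3{2s-3}$.

The coefficient of $s^{-1}$ is $\frac12+1$. The summand $\frac12$ comes from the stratum $b\ne0$, an affine line of rank $4$. The summand $1$ comes from the point $b=0$ of rank $2$, and only from the cone next to the axis $N=0$, where $N\le m$ and $\alpha=N$ as in the first guess. The general proof follows this pattern. What is special here is that $\operatorname{ord}F_j(w)$ is already a linear function of the valuation of a coordinate; in general this has to be arranged by a resolution.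

\section{Resolution and a formula for $\zeta_{\mathbf G,\mathrm{top}}$}\label{sec:resolution}

\subsection{Principalization}

The integrand of \eqref{eq:integral} is invariant under $w\mapsto\lambda w$ for $\lambda\in\mathcal O^\times$, so we work on $P=\mathbf P^{d-1}_k$. Let $\mathcal F_j$ $(0\le j\le\rho)$ and $\mathcal M_j$ $(0\le j\le\kappa)$ be the ideal sheaves on $P$ that are generated on the chart $y_l\ne0$ by the functions $f/y_l^j$ with $f\in F_j$, respectively $f\in M_j$. They are nonzero. The elements of $F_1$ are the entries of $R(y)$ above the diagonal. Since the brackets $[x_i,x_j]$ span $\mathfrak g'$, these linear forms have no common zero on $P$, and so $\mathcal F_1=\mathcal O_P$. This is the reason for working on the dual of $\mathfrak g'$ and not of $\mathfrak g$.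

Let $\Gamma\subsetneq P$ be the zero locus of the product $\prod_j\mathcal F_j\prod_j\mathcal M_j$. By Hironaka's theorem, which needs characteristic $0$, there is a projective birational morphism $h\colon\widetilde P\to P$ with $\widetilde P$ smooth, such that $h$ is an isomorphism over $P\setminus\Gamma$, the pullback of the product ideal is invertible, and $h^{-1}(\Gamma)$ is a union of smooth irreducible divisors $E_i$ $(i\in T)$ with simple normal crossings. For $I\subset T$ put $E_I=\bigcap_{i\in I}E_i$, with $E_\varnothing=\widetilde P$, and $E_I^\circ=E_I\setminus\bigcup_{i\notin I}E_i$. Simple normal crossings means that each $E_I$ is empty or smooth of pure dimension $d-1-|I|$. The $E_I^\circ$ partition $\widetilde P$, and below $I$ always runs over the subsets with $E_I^\circ\ne\varnothing$. (If $d=1$, then $P$ is a point, $\Gamma$ and $T$ are empty, and $h$ is the identity.)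

Each factor of the product also becomes invertible. Indeed, let $\mathfrak a\mathfrak b=(f)$ with $f\neq0$ in a local domain. Write $f=\sum a_ib_i$ with $a_i\in\mathfrak a$, $b_i\in\mathfrak b$, and $a_ib_i=c_if$. Then $\sum c_i=1$, so some $c_i$ is a unit and $(f)=(a_ib_i)$. For $a\in\mathfrak a$ we get $ab_i\in(a_ib_i)$, hence $a\in(a_i)$, and $\mathfrak a=(a_i)$. The generator $a_i$ divides $f$, so its divisor is supported on $\bigcup E_i$. The Jacobian determinant of $h$ in local coordinates is a regular function that vanishes only on $h^{-1}(\Gamma)$. Thus there are integers $\phi_{ij},\mu_{ij}\ge0$ and $\nu_i\ge1$ with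
\begin{equation}\label{eq:numerical}
\begin{gathered}
\mathcal F_j\mathcal O_{\widetilde P}=\mathcal O_{\widetilde P}\Bigl(-\sum_i\phi_{ij}E_i\Bigr),\qquad\mathcal M_j\mathcal O_{\widetilde P}=\mathcal O_{\widetilde P}\Bigl(-\sum_i\mu_{ij}E_i\Bigr),\\
K_{\widetilde P/P}=\sum_i(\nu_i-1)E_i ,
\end{gathered}
\end{equation}
where $K_{\widetilde P/P}$ is the divisor of the Jacobian determinant. Since $\mathcal F_0,\mathcal F_1,\mathcal M_0$ are unit ideals, $\phi_{i0}=\phi_{i1}=\mu_{i0}=0$.

\subsection{Integral models and residue discs}

After enlarging $\ell$, the morphism $h$ extends to a projective morphism $h\colon\widetilde{\mathcal P}\to\mathcal P=\mathbf P^{d-1}_{\mathfrak o}$ with $\widetilde{\mathcal P}$ smooth and projective over $\mathfrak o$; the $E_i$ extend to relative Cartier divisors $\mathcal E_i$; each intersection $\mathcal E_I$ is smooth over $\mathfrak o$ of relative dimension $d-1-|I|$, or empty if $E_I$ is; and \eqref{eq:numerical} holds for the extensions, with $\mathcal F_j,\mathcal M_j$ defined over $\mathfrak o$ by the same forms. The reason is that all objects are finitely presented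 and all assertions hold on the generic fiber. For instance, two coherent ideal sheaves that agree on the generic fiber agree after inverting an integer, and the closed locus where a flat projective $\mathfrak o$-scheme is not smooth misses the generic fiber, so it lies over finitely many primes. These properties persist under base change to $\mathcal O$. Bars denote reductions.

Recall the canonical measure on $\mathcal X(\mathcal O)$ for a smooth $\mathcal O$-scheme $\mathcal X$ of relative dimension $e$. The \emph{residue disc} of $\bar x\in\mathcal X(\mathbf F_q)$ is the set of points of $\mathcal X(\mathcal O)$ that reduce to $\bar x$. If $\pi,t_1,\dots,t_e$ generate the maximal ideal of the local ring at $\bar x$, then by Hensel's lemma $(t_1,\dots,t_e)$ maps the disc bijectively onto $(\pi\mathcal O)^e$. The measure $\operatorname{vol}$ is Haar measure in these coordinates, and it does not depend on them because coordinate changes have unit Jacobian. Each disc has volume $q^{-e}$. For an $\mathcal O^\times$-invariant function $f$,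
\begin{equation}\label{eq:projective}
\int_{\mathcal O^d_{\mathrm{prim}}}f\,dw=(1-q^{-1})\int_{\mathcal P(\mathcal O)}f\,d\!\operatorname{vol},
\end{equation}
since on the set where $w_l$ is the first unit coordinate, the map sending $w$ to $w_l$ and the ratios $w_i/w_l$ $(i\ne l)$ preserves measure, and $\mathcal O^\times$ has volume $1-q^{-1}$.

Let $\bar y\in\bar E_I^\circ(\mathbf F_q)$. Local equations $t_i$ of the $\mathcal E_i$ $(i\in I)$ cut out the smooth scheme $\bar E_I$ of codimension $|I|$ in the special fiber, so their differentials at $\bar y$ are independent and they can be completed to coordinates $t_1,\dots,t_{d-1}$ on the residue disc of $\bar y$. The equations of the $\mathcal E_i$ with $i\notin I$ are units at $\bar y$. Put $m_i=\operatorname{ord}t_i$ for $i\in I$. By \eqref{eq:numerical}, at a point of the disc the Jacobian of $h$ has absolute value $q^{-\sum_{i\in I}(\nu_i-1)m_i}$, and for a primitive representative $w$ of its image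
\[
\operatorname{ord}F_j(w)=\sum_{i\in I}\phi_{ij}m_i,\qquad\operatorname{ord}M_j(w)=\sum_{i\in I}\mu_{ij}m_i ,
\]
because on a chart where $w_l$ is a unit, $f(w)$ and $f(w)/w_l^j$ have the same valuation.

By properness, $\widetilde{\mathcal P}(\mathcal O)=\widetilde P(K)$ and $\mathcal P(\mathcal O)=P(K)$. So $h$ is a bijection on $\mathcal O$-points outside $h^{-1}(\Gamma)$ and $\Gamma$, whose $K$-points are null sets. The change of variables formula lets us integrate on $\widetilde{\mathcal P}(\mathcal O)$ against $|\operatorname{Jac}h|\,d\!\operatorname{vol}$. For this measure, the part of the disc of $\bar y$ with prescribed $m=(m_i)_{i\in I}\in\mathbf Z_{\ge1}^I$ has mass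
\begin{equation}\label{eq:mass}
q^{-(d-1-|I|)}\prod_{i\in I}(1-q^{-1})q^{-m_i}q^{-(\nu_i-1)m_i}=q^{-(d-1-|I|)}(1-q^{-1})^{|I|}q^{-\sum_{i\in I}\nu_im_i}.
\end{equation}
For $(N,m)\in\mathbf R_{\ge0}^{1+I}$ define
\begin{gather*}
\alpha_I(N,m)=\max_{0\le j\le\rho}\Bigl(jN-\sum_{i\in I}\phi_{ij}m_i\Bigr),\qquad\beta_I(N,m)=\max_{0\le j\le\kappa}\Bigl(jN-\sum_{i\in I}\mu_{ij}m_i\Bigr),\\
\gamma_I(N,m)=\beta_I(N,m)-dN+\sum_{i\in I}\nu_im_i,\qquad\Phi_I=s\,\alpha_I+\gamma_I .
\end{gather*}
Combining \eqref{eq:integral}, \eqref{eq:projective} and \eqref{eq:mass} gives, for good $v$ and all $K/k_v$,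
\begin{equation}\label{eq:resolved}
\zeta_{\mathbf G(\mathcal O)}(s)=1+\sum_I\#\bar E_I^\circ(\mathbf F_q)\,q^{-(d-1-|I|)}(1-q^{-1})^{|I|+1}\sum_{(N,m)\in\mathbf Z_{\ge1}^{1+I}}q^{-\Phi_I(N,m)} .
\end{equation}
The functions $\alpha_I,\beta_I$ are continuous, piecewise linear and homogeneous of degree $1$, and they take integer values at lattice points. They satisfy
\begin{equation}\label{eq:bounds}
\alpha_I(N,m)\ge N,\qquad\beta_I(N,m)\ge0,\qquad\alpha_I(0,m)=\beta_I(0,m)=0 .
\end{equation}
The first inequality is the term $j=1$, which is present because $\rho\ge1$ and equals $N$ because $\phi_{i1}=0$. The second is the term $j=0$, and for $N=0$ all terms are at most $0$. For real $s$ with $s>d$ it follows that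
\begin{equation}\label{eq:positive}
\Phi_I(N,m)\ge(s-d)N+\sum_{i\in I}\nu_im_i>0\qquad\text{for }(N,m)\ne0 .
\end{equation}

\subsection{Summing over cones}

It remains to write the inner sums of \eqref{eq:resolved} as rational functions and to control their poles at $X=1$. As in Section~\ref{sec:example} we use cones whose lattice points are easy to list. A cone is \emph{unimodular} if it is generated by part of a basis of the lattice, and it is a standard fact, the combinatorial form of resolution of toric varieties, that every finite fan of rational polyhedral cones has a refinement into unimodular cones.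

\begin{proposition}\label{prop:top}
For real $s>d$,
\begin{equation}\label{eq:top}
\zeta_{\mathbf G,\mathrm{top}}(s)=1+\sum_I\chi(E_I^\circ(\mathbf C))\,J_I(s),\qquad J_I(s)=\int_{\mathbf R_{\ge0}^{1+I}}e^{-\Phi_I(N,m)}\,dN\,dm .
\end{equation}
\end{proposition}

\begin{proof}
Fix $I$. The hyperplanes on which two of the linear forms defining $\alpha_I$, or two of those defining $\beta_I$, agree cut the orthant $\mathbf R_{\ge0}^{1+I}$ into a rational fan. Let $\Sigma_I$ be a unimodular refinement; $\alpha_I$ and $\gamma_I$ are linear on each of its cones. The orthant is the disjoint union of the relative interiors of the cones. A coordinate is a nonnegative linear form on a cone $\sigma$, so if it vanishes at a point of the relative interior of $\sigma$, it vanishes on $\sigma$. Hence the open orthant is the disjoint union of the relative interiors of the cones in a subset $\Sigma_I^+\subset\Sigma_I$, and $\Sigma_I^+$ contains all cones of dimension $|I|+1$.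

Let $\sigma\in\Sigma_I^+$ have primitive generators $u_1,\dots,u_t$. The lattice points of its relative interior are the $\sum a_lu_l$ with integers $a_l\ge1$. By \eqref{eq:positive} the geometric series converge for $\operatorname{Re}s>d$, and these points contribute $\prod_lq^{-\Phi_I(u_l)}/(1-q^{-\Phi_I(u_l)})$ to the inner sum. So \eqref{eq:resolved} has the shape required in Definition~\ref{def:admissible}(b), with a point and $W=1$ for the first summand, and with the varieties $E_I^\circ$ and the rational functions
\[
W_{I,\sigma}(X,Y)=X^{-(d-1-|I|)}(1-X^{-1})^{|I|+1}\prod_{l=1}^t\frac{X^{-\gamma_I(u_l)}Y^{\alpha_I(u_l)}}{1-X^{-\gamma_I(u_l)}Y^{\alpha_I(u_l)}} .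
\]
By \eqref{eq:positive} each $\Phi_I(u_l)=s\alpha_I(u_l)+\gamma_I(u_l)$ is a nonzero element of $\mathbf Q[s]$. Since $1-X^{-\xi}=\xi(X-1)+\cdots$, each factor of the product, at $Y=X^{-s}$, is $\Phi_I(u_l)^{-1}(X-1)^{-1}$ times a power series with constant term $1$, while $(1-X^{-1})^{|I|+1}=(X-1)^{|I|+1}+\cdots$. As $t\le|I|+1$, condition (a) holds. The constant term is $0$ if $t<|I|+1$ and $\prod_l\Phi_I(u_l)^{-1}$ if $t=|I|+1$. The expression is therefore admissible, with value
\[
1+\sum_I\chi(E_I^\circ(\mathbf C))\sum_{\dim\sigma=|I|+1}\ \prod_l\Phi_I(u_l)^{-1}.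
\]
Finally, let $s>d$ be real and $\dim\sigma=|I|+1$. The substitution $u=\sum a_lu_l$ has determinant $\pm1$, so $\int_\sigma e^{-\Phi_I}=\prod_l\int_0^\infty e^{-a_l\Phi_I(u_l)}\,da_l=\prod_l\Phi_I(u_l)^{-1}$. The maximal cones cover the orthant up to a null set and overlap in null sets.
\end{proof}

\section{The coefficient of $s^{-1}$}\label{sec:leading}

\subsection{The limit $s\to\infty$}

For large $s$ the factor $e^{-s\alpha_I}\le e^{-sN}$ confines the integral $J_I(s)$ to $N$ of order $1/s$, while $m$ stays of order $1$. This is the region near the face $N=0$ that Section~\ref{sec:example} singled out. There a term $jN-\sum_i\phi_{ij}m_i$ can attain the maximum only if all $\phi_{ij}$ vanish, which leads to the number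
\[
r_I=\max\{j\le\rho:\phi_{ij}=0\text{ for all }i\in I\}\ \ge1 .
\]

\begin{lemma}\label{lem:limit}
We have $\lim_{s\to\infty}sJ_I(s)=r_I^{-1}\prod_{i\in I}\nu_i^{-1}$, and hence
\begin{equation}\label{eq:omega-resolved}
\omega(\mathbf G)=\sum_I\frac{\chi(E_I^\circ(\mathbf C))}{r_I\prod_{i\in I}\nu_i}.
\end{equation}
\end{lemma}

\begin{proof}
Substitute $N=\xi/s$. By homogeneity $s\,\alpha_I(\xi/s,m)=\alpha_I(\xi,sm)$, so
\[
sJ_I(s)=\int_{\mathbf R_{\ge0}^{1+I}}\exp\Bigl(-\alpha_I(\xi,sm)-\beta_I(\xi/s,m)+\frac{d\,\xi}{s}-\sum_{i\in I}\nu_im_i\Bigr)\,d\xi\,dm .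
\]
For $s\ge2d$ the integrand is at most $\exp(-\xi/2-\sum\nu_im_i)$ by \eqref{eq:bounds}, and this bound is integrable because $\nu_i\ge1$. Fix $\xi>0$ and $m$ with all $m_i>0$, and let $s\to\infty$. In $\alpha_I(\xi,sm)=\max_j(j\xi-s\sum_i\phi_{ij}m_i)$ the terms with some $\phi_{ij}>0$ tend to $-\infty$ and the others equal $j\xi$, so the maximum is $r_I\xi$ for large $s$. Also $\beta_I(\xi/s,m)\to\beta_I(0,m)=0$. By dominated convergence the limit is $\int e^{-r_I\xi-\sum\nu_im_i}\,d\xi\,dm=r_I^{-1}\prod\nu_i^{-1}$. The rational function $s(\zeta_{\mathbf G,\mathrm{top}}(s)-1)$ has the value $\omega(\mathbf G)$ at $\infty$, which is its limit along the real axis, and \eqref{eq:top} gives \eqref{eq:omega-resolved}.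
\end{proof}

The matrix $S$ has dropped out of \eqref{eq:omega-resolved}, except that it influenced the choice of $h$. The numbers $r_I$ have a meaning that does not refer to $h$.

\begin{lemma}\label{lem:rank}
For $y\in E_I^\circ(\mathbf C)$, and for $y\in\bar E_I^\circ(\mathbf F_q)$ at a good place, $\operatorname{rk}R(h(y))=2r_I$.
\end{lemma}

\begin{proof}
Let $j\le\rho$. By \eqref{eq:numerical}, the pullback of $\mathcal F_j$ is generated at $y$ by $\prod_{i\in I}t_i^{\phi_{ij}}$, where the $t_i$ are local equations of the divisors through $y$ and so vanish at $y$. Thus some element of $F_j$ is nonzero at $h(y)$ if and only if $\phi_{ij}=0$ for all $i\in I$. For $j>\rho$ all elements of $F_j$ are the zero polynomial. So $r_I$ is the largest $j$ for which some element of $F_j$ is nonzero at $h(y)$, and \eqref{eq:rank} gives the claim.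
\end{proof}

\subsection{Removing the resolution}

Group the terms of \eqref{eq:omega-resolved} by the value $r=r_I$. By Lemma~\ref{lem:rank} the strata $E_I^\circ$ with $r_I=r$ make up the preimage of the rank stratum, and we need to know that the weights $\prod\nu_i^{-1}$ compensate exactly for the fibers of $h$. A $p$-adic volume computed upstairs and downstairs gives the corresponding identity for point counts. The independence of the value from the admissible expression transfers it to Euler characteristics, as follows.

\begin{lemma}\label{lem:transfer}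
Let $V_1,\dots,V_t$ be $k$-varieties and let $W_1,\dots,W_t\in\mathbf Q(X)$ be regular at $X=1$. If $\sum_i\#\bar V_i(\mathcal O_K/\mathfrak P_K)W_i(q_K)=0$ for almost all $v$ and all finite $K/k_v$, then $\sum_i\chi(V_i(\mathbf C))W_i(1)=0$.
\end{lemma}

\begin{proof}
Append the pairs $(V_i,W_i)$ to an admissible expression for $\mathbf G$. Condition (a) holds because $W_i\in\mathbf Q[[X-1]]$, and (b) holds because the added sum is $0$. The value changes by $\sum_i\chi(V_i(\mathbf C))W_i(1)$, and all admissible expressions have the same value.
\end{proof}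

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
Let $Z_r\subset P$ be the locally closed subvariety where all elements of $F_j$ with $j>r$ vanish and some element of $F_r$ does not. The same conditions define a model over $\mathfrak o$. By \eqref{eq:rank}, the $\mathbf F_q$-points of its reduction form the set $\bar Z_r(\mathbf F_q)$ where $R$ has rank $2r$, and, since $R(y)$ is the matrix of $B_y$, the set $Z_r(\mathbf C)$ is the stratum in \eqref{eq:omega-h} for $\mathfrak h=\mathfrak g\otimes_k\mathbf C$.

Fix a good $v$ and $K/k_v$. The set of points of $\mathcal P(\mathcal O)$ that reduce into $\bar Z_r(\mathbf F_q)$ has volume $\#\bar Z_r(\mathbf F_q)q^{-(d-1)}$. Reduction commutes with $h$, so by Lemma~\ref{lem:rank} its preimage in $\widetilde{\mathcal P}(\mathcal O)$ is the union of the residue discs of the points of $\bar E_I^\circ(\mathbf F_q)$ with $r_I=r$. Summing \eqref{eq:mass} over $m\in\mathbf Z_{\ge1}^I$ gives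
\[
\#\bar Z_r(\mathbf F_q)\,q^{-(d-1)}=\sum_{I:\,r_I=r}\#\bar E_I^\circ(\mathbf F_q)\,q^{-(d-1-|I|)}\prod_{i\in I}\frac{(1-q^{-1})q^{-\nu_i}}{1-q^{-\nu_i}} .
\]
Multiply by $q^{d-1}$ and put one factor $q$ into each term of the product:
\[
\#\bar Z_r(\mathbf F_q)-\sum_{I:\,r_I=r}\#\bar E_I^\circ(\mathbf F_q)\prod_{i\in I}\frac{q-1}{q^{\nu_i}-1}=0 .
\]
The function $(X-1)/(X^\nu-1)$ is regular at $X=1$ with value $1/\nu$. Lemma~\ref{lem:transfer} yields
\[
\chi(Z_r(\mathbf C))=\sum_{I:\,r_I=r}\chi(E_I^\circ(\mathbf C))\prod_{i\in I}\nu_i^{-1},
\]
and \eqref{eq:omega-resolved} becomes $\omega(\mathbf G)=\sum_{r\ge1}\chi(Z_r(\mathbf C))/r=\omega(\mathfrak g\otimes_k\mathbf C)$.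
\end{proof}

With the deduction in Section~\ref{sec:dual}, this completes the proof of Theorem~\ref{thm:main}.

\section{Other finite-dimensional algebras}\label{sec:algebras}

Let $A\ne0$ be a finite-dimensional commutative unital $k$-algebra, and let $\mathbf G_A$ be the unipotent $k$-group with Lie algebra $\mathfrak g\otimes_kA$. Since $A$ has a unit, $(\mathfrak g\otimes A)'=\mathfrak g'\otimes A$, and $\mathbf G_A$ is non-abelian. We ask when the ratio $\omega(\mathbf G_A)/\omega(\mathbf G)$ is determined by $A$.

\subsection{Localization}

The scaling in Proposition~\ref{prop:dual} contains the action of $\mathbf C^\times$ that comes from the grading of $\mathbf C[\varepsilon]$, and the two surviving pieces are its fixed loci. To treat gradings with more degrees we use a theorem of Bia\l ynicki-Birula: for an algebraic action of $\mathbf C^\times$ on a complex variety $Z$, one has $\chi(Z)=\chi(Z^{\mathbf C^\times})$.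

\begin{lemma}\label{lem:localize}
Let $U=\bigoplus_{\lambda\in\mathbf Z}U_\lambda$ be a finite-dimensional graded complex vector space, with $t\in\mathbf C^\times$ acting on $U_\lambda$ by $t^\lambda$. Let $\varphi$ be a $\mathbf C^\times$-invariant function on $\mathbf P(U)$ with finitely many values and locally closed fibers. Then $\int_{\mathbf P(U)}\varphi\,d\chi=\sum_\lambda\int_{\mathbf P(U_\lambda)}\varphi\,d\chi$.
\end{lemma}

\begin{proof}
If $y=\sum y_\lambda\neq0$, then $\sum t^\lambda y_\lambda$ is proportional to $y$ for all $t$ exactly when only one $y_\lambda$ is nonzero. So the fixed locus is the disjoint union of the $\mathbf P(U_\lambda)$. Apply the theorem to each fiber of $\varphi$.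
\end{proof}

Let $\mathfrak h$ be a non-abelian complex Lie algebra and $C=\bigoplus C_\lambda$ a $\mathbf Z$-graded commutative unital algebra, both finite-dimensional, and put $U=(\mathfrak h')^*$. Multiplication by $t^\lambda$ on $\mathfrak h\otimes C_\lambda$ is a Lie algebra automorphism $\sigma_t$ of $\mathfrak h\otimes C$, and $B_{y\circ\sigma_t}(\cdot,\cdot)=B_y(\sigma_t\cdot,\sigma_t\cdot)$ has the same rank as $B_y$. Lemma~\ref{lem:localize} gives
\begin{equation}\label{eq:graded}
\omega(\mathfrak h\otimes C)=\sum_\lambda\int_{\mathbf P(U\otimes C_\lambda^*)}\frac2{\operatorname{rk}B_y}\,d\chi .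
\end{equation}
The formula is most effective when each $C_\lambda$ has dimension at most $1$.

\subsection{Multiplicity-free algebras}

Call a nonzero finite-dimensional commutative unital $\mathbf C$-algebra $C$ \emph{multiplicity-free} if it has a basis $(c_u)_{u\in S}$, with $S\subset\mathbf Z^m$ finite, such that $c_uc_v\in\mathbf C\,c_{u+v}$, meaning $c_uc_v=0$ if $u+v\notin S$. For such a basis put
\[
H(C)=\sum_{w\in S}\frac1{d_w},\qquad d_w=\#\{u\in S:w-u\in S,\ c_uc_{w-u}\ne0\}.
\]
The numbers $d_w$ are positive. To see this, let $1_0$ be the component of $1$ in degree $0$. Comparing the parts of degree $v$ in $1\cdot c_v=c_v$ gives $1_0c_v=c_v$ for all $v$, so $1_0=1$. Hence $0\in S$, the element $c_0$ is a nonzero multiple of $1$, and $u=0$ is counted in $d_w$.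

\begin{theorem}\label{thm:algebras}
If $A\otimes_k\mathbf C\cong\prod_iA_i$ with all $A_i$ multiplicity-free, then $\omega(\mathbf G_A)=\bigl(\sum_iH(A_i)\bigr)\omega(\mathbf G)$ for every non-abelian unipotent $k$-group $\mathbf G$. In particular, with $H_n=\sum_{j=1}^n\frac1j$:
\begin{enumerate}
\item[(1)] if $A=k[X_1,\dots,X_m]/I$ with $I$ a proper monomial ideal of finite colength, then $\omega(\mathbf G_A)=\omega(\mathbf G)\sum_{X^a\notin I}\prod_{i=1}^m\frac1{a_i+1}$;
\item[(2)] if $A=k[X]/(X^n)$ with $n\ge1$, then $\omega(\mathbf G_A)=H_n\,\omega(\mathbf G)$;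
\item[(3)] if $A=k[X]/(f)$ with $f=\prod f_i^{n_i}$ nonconstant and the $f_i$ distinct monic irreducible polynomials, then $\omega(\mathbf G_A)=\omega(\mathbf G)\sum_i\deg(f_i)H_{n_i}$.
\end{enumerate}
\end{theorem}

\begin{proof}
Let $\mathfrak h=\mathfrak g\otimes_k\mathbf C$ and $U=(\mathfrak h')^*$. By Theorem~\ref{thm:formula} we have to compute $\omega\bigl(\bigoplus_i\mathfrak h\otimes A_i\bigr)$. For non-abelian $\mathfrak h_1,\mathfrak h_2$ and $(a,b)\in(\mathfrak h_1')^*\oplus(\mathfrak h_2')^*$, the form $B_{(a,b)}$ is the orthogonal sum of $B_a$ and $B_b$. Its rank $\operatorname{rk}B_a+\operatorname{rk}B_b$ does not change when $a$ and $b$ are scaled separately, and Lemma~\ref{lem:join} gives $\omega(\mathfrak h_1\oplus\mathfrak h_2)=\omega(\mathfrak h_1)+\omega(\mathfrak h_2)$. So it suffices to show $\omega(\mathfrak h\otimes C)=H(C)\,\omega(\mathfrak h)$ for multiplicity-free $C$.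

Choose a linear map $\lambda\colon\mathbf Z^m\to\mathbf Z$ that is injective on $S$; one only has to avoid the finitely many conditions $\lambda(u-v)=0$ with $u\neq v$ in $S$. Giving $c_u$ the degree $\lambda(u)$ makes $C$ a $\mathbf Z$-graded algebra with one-dimensional nonzero components, so the sum in \eqref{eq:graded} is over the spaces $\mathbf P(U\otimes c_w^*)\cong\mathbf P(U)$, $w\in S$, where $(c_w^*)$ is the dual basis. For $y=a\otimes c_w^*$,
\[
B_y(x\otimes c_u,x'\otimes c_v)=c_w^*(c_uc_v)\,a([x,x']).
\]
Thus $B_y$ is the tensor product of $B_a$ with the bilinear form $(c,c')\mapsto c_w^*(cc')$ on $C$. The matrix of the latter has its nonzero entries at the $d_w$ positions $(u,w-u)$ with $c_uc_{w-u}\ne0$, at most one in each row and column, so its rank is $d_w$. Hence $\operatorname{rk}B_y=d_w\operatorname{rk}B_a$, the summand for $w$ is $\omega(\mathfrak h)/d_w$, and the claim follows.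

In (1) take as basis the monomials $X^a\notin I$. Every divisor of such a monomial lies outside $I$, so $d_a$ is the number $\prod(a_i+1)$ of monomial divisors of $X^a$. Part (2) is the case $m=1$. In (3), each $f_i$ has $\deg f_i$ distinct complex roots and distinct $f_i$ have no common root, so $\mathbf C[X]/(f)\cong\prod_i(\mathbf C[X]/X^{n_i})^{\deg f_i}$ by the Chinese remainder theorem.
\end{proof}

Part (3) with $f=X^2-tX$ gives the factors of the introduction: $2$ for $t\ne0$, and $H_2=\frac32$ for $t=0$.

\subsection{An algebra for which the ratio depends on the group}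

The hypothesis on $A$ cannot simply be dropped. If a graded component $C_\lambda$ has dimension $2$ or more, then $U\otimes C_\lambda^*$ contains tensors that are not pure as soon as $\dim U\ge2$, and their ranks involve several forms $B_a$ at once. In the following example three elements $w_1,w_2,w_3$ of a plane $W$ are distinguished by the multiplication, and the group $\mathbf G$ is chosen to have three distinguished points in $\mathbf P(U)=\mathbf P^1$.

\begin{proposition}\label{prop:counter}
Let $A=k\oplus V\oplus W$ with $V=\langle v_1,v_2,v_3\rangle$, $W=\langle w_1,w_2\rangle$, $w_3=w_1+w_2$, and multiplication $v_iv_j=\delta_{ij}w_i$, $VW=W^2=0$. For the Heisenberg group, $\omega(\mathbf H)=1$ and $\omega(\mathbf H_A)=\frac{61}{20}$. For the group $\mathbf G$ with Lie algebra $\langle x_i,y_i\ (1\le i\le3),z_1,z_2\rangle$ and nonzero brackets $[x_1,y_1]=z_1$, $[x_2,y_2]=z_2$, $[x_3,y_3]=z_1+z_2$, we have $\omega(\mathbf G)=\frac76$ and $\omega(\mathbf G_A)=\frac{61}{20}\,\omega(\mathbf G)+\frac1{910}$.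
\end{proposition}

\begin{proof}
The algebra $A$ is associative because all triple products of elements of $V\oplus W$ vanish. Extend scalars to $\mathbf C$, let $\mathfrak h$ be either Lie algebra and $U=(\mathfrak h')^*$. Grade $A$ with $1,V,W$ in degrees $0,1,2$. By Theorem~\ref{thm:formula} and \eqref{eq:graded} we must add the contributions of $\mathbf P(U)$, $\mathbf P(U\otimes V^*)$ and $\mathbf P(U\otimes W^*)$. We write $B_ax$ for the linear form $B_a(x,\cdot)$.

\emph{Degree $0$.} The form is $B_a$ on $\mathfrak h\otimes1$ and zero on the other components. The contribution is $\omega(\mathfrak h)$.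

\emph{Degree $1$.} Let $y=(a_1,a_2,a_3)\in U^3$. The form $B_y$ only pairs $\mathfrak h\otimes1$ with $\mathfrak h\otimes V$, by $B_y(x\otimes1,x'\otimes v_i)=a_i([x,x'])$, so its rank is $2\dim\{(B_{a_1}x,B_{a_2}x,B_{a_3}x):x\in\mathfrak h\}$. This number does not change when the $a_i$ are scaled independently. Lemma~\ref{lem:localize}, with $a_i$ in degree $i$, leaves three copies of $\mathbf P(U)$ with rank $2\operatorname{rk}B_a$. The contribution is $\frac32\omega(\mathfrak h)$.

\emph{Degree $2$.} Let $y=\eta\in\operatorname{Hom}(W,U)$ and $\eta_i=\eta(w_i)$. The form $B_\eta$ is the orthogonal sum of a pairing of $\mathfrak h\otimes1$ with $\mathfrak h\otimes W$ and of the forms $B_{\eta_i}$ on $\mathfrak h\otimes v_i$, so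
\begin{equation}\label{eq:degree2}
\operatorname{rk}B_\eta=2\dim\{(B_{\eta_1}x,B_{\eta_2}x):x\in\mathfrak h\}+\sum_{i=1}^3\operatorname{rk}B_{\eta_i}.
\end{equation}
The maps $\eta=a\otimes\xi$ of rank $1$ form a copy of $\mathbf P(U)\times\mathbf P(W^*)$. For them $\eta_i=\xi(w_i)a$, and \eqref{eq:degree2} equals $(2+\#\{i:\xi(w_i)\neq0\})\operatorname{rk}B_a$. The $w_i$ are pairwise independent, so the factor is $4$ at three points $[\xi]$ and $5$ on their complement in $\mathbf P^1$, which has Euler characteristic $-1$. The contribution is $(\frac34-\frac15)\omega(\mathfrak h)=\frac{11}{20}\omega(\mathfrak h)$.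

The total so far is $(1+\frac32+\frac{11}{20})\omega(\mathfrak h)=\frac{61}{20}\omega(\mathfrak h)$. For $\mathbf H$ we have $\dim U=1$ and every nonzero $\eta$ has rank $1$, which proves the first assertion.

For $\mathbf G$ we have $\dim U=2$. Put $z_3=z_1+z_2$. For $0\ne a\in U$, $\operatorname{rk}B_a=2\#\{i:a(z_i)\neq0\}$. The $z_i$ are pairwise independent, so the rank is $4$ on a set $\Delta\subset\mathbf P(U)$ of three points and $6$ on $P^\circ=\mathbf P(U)\setminus\Delta$, with $\chi(P^\circ)=-1$. Hence $\omega(\mathbf G)=3\cdot\frac12-\frac13=\frac76$.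

It remains to treat the isomorphisms $\eta\colon W\to U$. Then $\eta_1,\eta_2$ is a basis of $U$, so the common radical of $B_{\eta_1}$ and $B_{\eta_2}$ is the center $\langle z_1,z_2\rangle$, of codimension $6$. The first term of \eqref{eq:degree2} is $12$, the second is $18-2j$ with $j=\#\{i:[\eta_i]\in\Delta\}$, and $\frac12\operatorname{rk}B_\eta=15-j$. The map $[\eta]\mapsto([\eta_1],[\eta_2],[\eta_3])$ is an isomorphism from this locus onto the ordered triples of distinct points of $\mathbf P(U)$: given distinct $[p_1],[p_2],[p_3]$, write $p_3=\lambda_1p_1+\lambda_2p_2$ with $\lambda_1,\lambda_2\ne0$ and set $\eta_1=\lambda_1p_1$, $\eta_2=\lambda_2p_2$. Let $P^\circ_2$ and $P^\circ_3$ be the sets of ordered pairs and triples of distinct points of $P^\circ$. Removing the diagonal from $P^\circ\times P^\circ$ gives $\chi(P^\circ_2)=1-(-1)=2$, and removing two copies of $P^\circ_2$ from $P_2^\circ\times P^\circ$ gives $\chi(P^\circ_3)=-2-4=-6$. Choosing which positions lie in $\Delta$ and which points of $\Delta$ occupy them, we find that the loci $j=0,1,2,3$ have Euler characteristics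
\[
-6,\qquad3\cdot3\cdot2=18,\qquad3\cdot6\cdot(-1)=-18,\qquad6 .
\]
The additional contribution is
\[
-\frac6{15}+\frac{18}{14}-\frac{18}{13}+\frac6{12}=\frac{-364+1170-1260+455}{910}=\frac1{910}.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Rossmann}
Tobias Rossmann, \emph{Topological representation zeta functions of unipotent groups}, arXiv:1503.01942 (2015).

\end{thebibliography}
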